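\title{Cohen--Macaulayness and Serre's condition $(S_2)$ for the subspace arrangements $X_\lambda$}

\begin{abstract}
For a partition $\lambda=(\lambda_1,\dots,\lambda_k)$ of $n$, let $X_\lambda\subset\mathbb{C}^n$ be the union of linear subspaces on which some $\lambda_1$ coordinates are equal, some other $\lambda_2$ coordinates are equal, and so on. We prove that if $\lambda$ has at least three parts and $X_\lambda$ satisfies Serre's condition $(S_2)$, then $\lambda$ is $(m^{(r)},1^{(s)})$ with $m>s$, or $(2^{(r)},1^{(s)})$, or $(2m,m^{(s)})$. These varieties are known to be Cohen--Macaulay, so the list classifies the Cohen--Macaulay $X_\lambda$, as conjectured, and shows that for $X_\lambda$ the Cohen--Macaulay property is equivalent to $(S_2)$. The proof reduces to partitions with three parts and to $(m^{(r)},1^{(m)})$, and in each case produces a function that is regular off a subvariety of codimension at least two and does not extend across it.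
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\lambda=(\lambda_1\ge\dots\ge\lambda_k)$ be a partition of $n\ge1$, and let $y_1,\dots,y_n$ be the coordinates on $\mathbb{C}^n$. A set partition $\pi$ of $\{1,\dots,n\}$ has \emph{type} $\lambda$ if its blocks have sizes $\lambda_1,\dots,\lambda_k$. For any set partition $\pi$ let $L_\pi\subset\mathbb{C}^n$ be the subspace of vectors that are constant on each block of $\pi$; its dimension is the number of blocks. We study
\[
X_\lambda=\bigcup_{\pi\text{ of type }\lambda}L_\pi ,
\]
the set of points with some $\lambda_1$ coordinates equal, some other $\lambda_2$ coordinates equal, and so on. (The common values of two different groups are allowed to coincide.) We give $X_\lambda$ the reduced structure, so that its coordinate ring $\mathcal{O}(X_\lambda)$ is the quotient of $\mathbb{C}[y_1,\dots,y_n]$ by the intersection of the ideals of the $L_\pi$. A general point of $L_\pi$ determines $\pi$, so the $L_\pi$ of type $\lambda$ are distinct subspaces of dimension $k$, and they are the irreducible components of $X_\lambda$. We write $m^{(r)}$ for the part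 $m$ repeated $r$ times.

For which $\lambda$ is $\mathcal{O}(X_\lambda)$ a Cohen--Macaulay ring? The components are smooth, so the question is about how they meet. The first examples suggest that the answer might be ``always''.
\begin{itemize}
\item $X_{(1^{(n)})}=\mathbb{C}^n$, and $X_{(n)}$ is a line.
\item If $\lambda$ has two parts, every component is a plane containing $(1,\dots,1)$, so $X_\lambda$ is the product of a line with a reduced union of lines through the origin. A reduced curve is Cohen--Macaulay, and so is its product with a line.
\item $X_{(2,1^{(n-2)})}$ is the hypersurface $\prod_{a<b}(y_a-y_b)=0$, and hypersurfaces are Cohen--Macaulay.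
\end{itemize}
The partition $(3,1,1,1)$ behaves differently. A point near $(0,0,0,1,1,1)$ has three equal coordinates only if $y_1=y_2=y_3$ or $y_4=y_5=y_6$. In the coordinates $u_1=y_1-y_2$, $u_2=y_2-y_3$, $v_1=y_4-y_5$, $v_2=y_5-y_6$, $y_3$, $y_6$, the variety is locally $\{u=0\}\cup\{v=0\}$: two planes in $\mathbb{C}^4$ that meet in one point, times $\mathbb{C}^2$. The function equal to $1$ on one branch and $0$ on the other is regular outside a set of codimension two and does not extend across it. On a Cohen--Macaulay variety this cannot happen (Lemma~\ref{lem:obstruction}).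

The cause here is the coincidence $3=1+1+1$ among the parts, and one might now guess that $X_\lambda$ is Cohen--Macaulay as long as no such coincidence occurs. This guess is wrong in both directions: by the theorem below, $X_{(4,2,1)}$ is not Cohen--Macaulay although all sums of parts of $(4,2,1)$ are different, while $X_{(2m,m,m)}$ is Cohen--Macaulay. The correct list consists of three families:
\begin{itemize}
\item[(1)] $\lambda=(m^{(r)},1^{(s)})$ with $r\ge1$, $m>s\ge0$;
\item[(2)] $\lambda=(2^{(r)},1^{(s)})$ with $r\ge1$, $s\ge0$;
\item[(3)] $\lambda=(2m,m^{(s)})$ with $m\ge1$, $s\ge0$.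
\end{itemize}
It is known that $X_\lambda$ is Cohen--Macaulay for every $\lambda$ of one of the forms (1)--(3); we use this fact without reproving it. The conjecture posed in \cite{ER} is that for $\lambda$ with at least three parts the converse holds. We prove the conjecture in a stronger form, with the Cohen--Macaulay property weakened to Serre's condition $(S_2)$, recalled in Section~\ref{sec:depth}.

\begin{theorem}\label{thm:main}
Let $\lambda$ be a partition with at least three parts. The following are equivalent:
\begin{itemize}
\item[(i)] $X_\lambda$ is Cohen--Macaulay;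
\item[(ii)] $X_\lambda$ satisfies $(S_2)$;
\item[(iii)] $\lambda$ has one of the forms $(1)$, $(2)$, $(3)$.
\end{itemize}
\end{theorem}

The implication (iii)$\Rightarrow$(i) is the known fact quoted above, and it is the only place where that fact enters. The implication (i)$\Rightarrow$(ii) is immediate from the definitions. This paper proves (ii)$\Rightarrow$(iii). Running through the partitions of $n\le6$, one reads off that the first varieties that fail to be Cohen--Macaulay are $X_{(3,1,1,1)}$ and $X_{(3,2,1)}$.

The proof has two ingredients. First, near suitable points $X_\lambda$ is the product of a line with $X_{\lambda'}$, where $\lambda'$ is $\lambda$ with one part removed, so $(S_2)$ passes from $\lambda$ to $\lambda'$ (Lemma~\ref{lem:remove}). Second, $(S_2)$ fails for three families: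
\begin{itemize}
\item $(m^{(r)},1^{(m)})$ with $m\ge3$ (Proposition~\ref{prop:disconnected});
\item parts $a,b,b$ with $a,b\ge2$, $a\ne b$, $a\ne2b$ (Proposition~\ref{prop:equal});
\item $(a,b,c)$ with $a>b>c$ (Proposition~\ref{prop:distinct}).
\end{itemize}
In all three cases the obstruction is a function that does not extend across a set of codimension at least two. In the first case it is locally constant, as for $(3,1,1,1)$. For three parts no locally constant function works (Remark~\ref{rem:degreezero}), and the function has positive degree: we write it down in the second case and obtain it from a dimension count in the third. Section~\ref{sec:induction} combines the two ingredients by induction on the number of parts, and Section~\ref{sec:complements} determines the depth for three parts and extends the theorem to all fields of characteristic zero.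

\section{Depth and the extension of functions}\label{sec:depth}

All rings are commutative and Noetherian. Let $(R,\mathfrak{m},\kappa)$ be a local ring with residue field $\kappa$. Its \emph{depth} is the length of a maximal regular sequence in $\mathfrak{m}$; equivalently, it is the least $i$ with $\operatorname{Ext}^i_R(\kappa,R)\neq0$. One has $\operatorname{depth}R\le\dim R$. A ring $R$ is \emph{Cohen--Macaulay} if $\operatorname{depth}R_p=\dim R_p$ for all primes $p$, and it \emph{satisfies $(S_2)$} if
\[
\operatorname{depth}R_p\ge\min(2,\dim R_p)\qquad\text{for all primes }p .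
\]
Both properties pass to localizations, and the first implies the second. An affine variety has one of these properties if its coordinate ring does. We use three standard facts.
\begin{itemize}
\item[(F1)] If the local ring $R$ is reduced and $\dim R>0$, then $\operatorname{Hom}_R(\kappa,R)=0$, that is, $\operatorname{depth}R\ge1$. Indeed, let $\mathfrak{m}x=0$. Since $\mathfrak{m}\neq0$, the element $x$ is not a unit, so $x\in\mathfrak{m}$, $x^2=0$ and $x=0$.
\item[(F2)] A nonzero finitely generated module over the local ring $R$ whose support is $\{\mathfrak{m}\}$ has finite length, and therefore contains a copy of $\kappa$.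
\item[(F3)] If $(R,\mathfrak{m})\to(R',\mathfrak{m}')$ is a flat local homomorphism with fiber $F=R'/\mathfrak{m}R'$, then $\dim R'=\dim R+\dim F$ and $\operatorname{depth}R'=\operatorname{depth}R+\operatorname{depth}F$.
\end{itemize}

Every failure of $(S_2)$ in this paper comes from the next lemma. In our applications $M$ consists of tuples of functions, one on each of several pieces of $\operatorname{Spec}R$. An element of $M$ whose class in $M/R$ is nonzero and supported at $\mathfrak{m}$ is a tuple that glues to a regular function away from the closed point but not at the closed point.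

\begin{lemma}\label{lem:obstruction}
Let $(R,\mathfrak{m},\kappa)$ be a local ring and $R\subset M$ an inclusion of $R$-modules with $\operatorname{Hom}_R(\kappa,M)=0$. If $M/R$ has a nonzero finitely generated submodule with support $\{\mathfrak{m}\}$, then $\operatorname{depth}R\le1$.
\end{lemma}

\begin{proof}
By (F2), $\operatorname{Hom}_R(\kappa,M/R)\ne0$. In the exact sequence
\[
\operatorname{Hom}_R(\kappa,M)\to\operatorname{Hom}_R(\kappa,M/R)\to\operatorname{Ext}^1_R(\kappa,R)
\]
the first term is zero, so $\operatorname{Ext}^1_R(\kappa,R)\ne0$.
\end{proof}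

To discard a smooth factor from a product we need $(S_2)$ to descend. Recall that a flat homomorphism $R\to R'$ is \emph{faithfully flat} if $\mathfrak{m}R'\neq R'$ for every maximal ideal $\mathfrak{m}$ of $R$, and that then every prime of $R$ has a prime of $R'$ lying over it.

\begin{lemma}\label{lem:descent}
If $R\to R'$ is faithfully flat and $R'$ satisfies $(S_2)$, then $R$ satisfies $(S_2)$.
\end{lemma}

\begin{proof}
Let $p\subset R$ be prime. Among the primes of $R'$ lying over $p$ choose a minimal one, $q$. The fiber $R'_q/pR'_q$ of the flat local map $R_p\to R'_q$ then has dimension $0$, hence depth $0$. By (F3),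
\[
\operatorname{depth}R_p=\operatorname{depth}R'_q\ge\min(2,\dim R'_q)=\min(2,\dim R_p).\qedhere
\]
\end{proof}

\section{The local structure of $X_\lambda$}\label{sec:local}

Write $\pi\le\mathcal{B}$ if the set partition $\pi$ refines $\mathcal{B}$, that is, if every block of $\pi$ lies in a block of $\mathcal{B}$. The \emph{pattern} of a point $y\in\mathbb{C}^n$ is the set partition in which $a$ and $b$ share a block exactly when $y_a=y_b$. By definition, $y\in L_\pi$ if and only if $\pi$ refines the pattern of $y$. Applying this to a point with pattern $\mathcal{B}$, we see that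
\begin{equation}\label{eq:contain}
L_{\mathcal{B}}\subset L_\pi\iff\pi\le\mathcal{B}.
\end{equation}
So the branches of $X_\lambda$ at a point with pattern $\mathcal{B}$ correspond to the ways of cutting the blocks of $\mathcal{B}$ into pieces of sizes $\lambda_1,\dots,\lambda_k$. If a block can be cut in only the trivial way, it contributes a smooth factor.

Call a part $\mu$ of $\lambda$ \emph{removable} if $\mu$ is not the sum of two or more parts of $\lambda$, where each part is used at most as often as it occurs in $\lambda$. The smallest part is always removable.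

\begin{lemma}\label{lem:remove}
Let $\lambda$ have at least two parts, let $\mu$ be a removable part, and let $\lambda'$ be obtained from $\lambda$ by deleting one copy of $\mu$. If $X_\lambda$ satisfies $(S_2)$, then so does $X_{\lambda'}$.
\end{lemma}

\begin{proof}
Let $B_1=\{1,\dots,n-\mu\}$ and let $B_2$ be its complement. Put $h=\prod_{a\in B_1,\,b\in B_2}(y_a-y_b)$ and $U=\{h\ne0\}$. Suppose that $\pi$ has type $\lambda$ and $y\in L_\pi\cap U$. Two indices in one block of $\pi$ have equal coordinates in $y$, so they lie in the same $B_j$; thus $\pi\le\{B_1,B_2\}$. The sizes of the blocks of $\pi$ inside $B_2$ add up to $\mu$, so $B_2$ is a block of $\pi$ because $\mu$ is removable, and the other blocks form a set partition of $B_1$ of type $\lambda'$. Conversely, adjoining $B_2$ to such a set partition of $B_1$ gives one of type $\lambda$. Hence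
\[
X_\lambda\cap U=\{(y',s,\dots,s): y'\in X_{\lambda'},\ s\in\mathbb{C}\}\cap U .
\]
Both sides are reduced, so $\mathcal{O}(X_\lambda)[h^{-1}]\cong R'$, where $R'=\mathcal{O}(X_{\lambda'})[s][\bar h^{-1}]$ and $\bar h=\prod_{a\in B_1}(y_a-s)^{\mu}$. The ring $R'$ satisfies $(S_2)$ as a localization of $\mathcal{O}(X_\lambda)$, and it is flat over $\mathcal{O}(X_{\lambda'})$. For every point $y'\in X_{\lambda'}$ there is an $s$ different from all coordinates of $y'$, and then $\bar h(y',s)\neq0$; so $R'$ is faithfully flat over $\mathcal{O}(X_{\lambda'})$. Lemma~\ref{lem:descent} applies.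
\end{proof}

In $(m^{(r)},1^{(m)})$ with $m\geq 2$ the part $m$ is not removable, so this family cannot be reduced to $(m,1^{(m)})$. The argument given for $(3,1,1,1)$ in the introduction works for every $r$.

\begin{proposition}\label{prop:disconnected}
If $m\ge3$ and $r\ge1$, then $X_\lambda$ with $\lambda=(m^{(r)},1^{(m)})$ does not satisfy $(S_2)$.
\end{proposition}

\begin{proof}
Here $n=(r+1)m$. Let $\mathcal{B}=\{B_0,\dots,B_r\}$ have blocks of size $m$. If $\pi\le\mathcal{B}$ has type $\lambda$, then each $B_j$ is a block of $\pi$ or a union of $m$ singletons, and the second case occurs for exactly one $j$ because $\pi$ has $m$ singletons. By \eqref{eq:contain}, the components of $X_\lambda$ containing $L_{\mathcal{B}}$ are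
\[
M_j=\{y: y\text{ is constant on }B_i\text{ for all }i\ne j\},\qquad j=0,\dots,r .
\]
They have dimension $r+m$, and $M_i\cap M_j=L_{\mathcal{B}}$ for $i\neq j$, of dimension $r+1$.

Let $R=\mathcal{O}(X_\lambda)_p$, where $p$ is the prime ideal of $L_{\mathcal{B}}$. This is a reduced local ring whose minimal primes are the ideals of $M_0,\dots,M_r$, and $\dim R=(r+m)-(r+1)=m-1\ge2$. Let $I\subset R$ be the ideal of $M_0$ and $J\subset R$ the ideal of $M_1\cup\dots\cup M_r$. Then $I\cap J=0$, and the sequence
\[
0\to R\to R/I\oplus R/J\to R/(I+J)\to0,
\]
with maps $x\mapsto(x,x)$ and $(x,x')\mapsto x-x'$, is exact. The local rings $R/I$ and $R/J$ are reduced of dimension $m-1>0$, so $\operatorname{Hom}_R(\kappa,R/I\oplus R/J)=0$ by (F1). A prime of $R$ containing $I+J$ corresponds to an irreducible closed set that contains $L_{\mathcal{B}}$ and lies in $M_0\cap M_j=L_{\mathcal{B}}$ for some $j\ge1$; so it is the maximal ideal. Thus $R/(I+J)$ is nonzero with support the closed point. Lemma~\ref{lem:obstruction} gives $\operatorname{depth}R\le1<\min(2,\dim R)$.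
\end{proof}

The hypothesis $m\ge3$ is used only in $\dim R\ge2$. For $m=2$ the branches meet in codimension one, depth $1$ is all that $(S_2)$ requires, and $(2^{(r)},1^{(2)})$ has the form (2).

\section{Three parts: locally polynomial functions}\label{sec:three}

From here through Section~\ref{sec:distinct}, $\lambda$ has exactly three parts, and $\Pi$ denotes the set of set partitions of type $\lambda$. We first split off the direction $(1,\dots,1)$, which lies in every component. Put $p_i=\sum_{a=1}^n y_a^i$ and
\[
H=\{p_1=0\},\qquad V_\pi=L_\pi\cap H,\qquad Y=X_\lambda\cap H=\bigcup_{\pi\in\Pi}V_\pi,\qquad R=\mathcal{O}(Y),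
\]
with $Y$ reduced. Since $L_\pi=V_\pi\oplus\mathbb{C}(1,\dots,1)$, we have $X_\lambda=Y\times\mathbb{C}$ and $\mathcal{O}(X_\lambda)=R[p_1]$. The $V_\pi$, $\pi\in\Pi$, are planes through the origin. Let $\mathfrak{m}\subset R$ be the maximal ideal of the origin; $\dim R_{\mathfrak{m}}=2$. Restriction to the components embeds $R$ as a graded subring of
\[
S=\prod_{\pi\in\Pi}\mathcal{O}(V_\pi).
\]
An element $f=(f_\pi)$ of $S$ lies in $R$ exactly when one polynomial on $H$ restricts to $f_\pi$ on $V_\pi$ for all $\pi$.

A nonzero point of $Y$ is not constant, so its pattern has three blocks or two. In the first case it lies on a single plane. In the second case, with pattern $\{I,J\}$, it lies on the planes $V_\pi$ with $\pi$ in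
\[
\Pi_{I,J}=\{\pi\in\Pi:\pi\le\{I,J\}\},
\]
and these planes share the line $L_{\{I,J\}}\cap H$. Each $\pi\in\Pi_{I,J}$ has one of $I,J$ as a block and splits the other into two blocks.

\begin{definition}
An element $f\in S$ is \emph{polynomial at $\{I,J\}$} if there is a polynomial $g$ on $H$ with $g|_{V_\pi}=f_\pi$ for all $\pi\in\Pi_{I,J}$. It is \emph{locally polynomial} if it is polynomial at every set partition $\{I,J\}$ with two blocks. The locally polynomial elements form a subspace $\widetilde R$ with $R\subset\widetilde R\subset S$.
\end{definition}

\begin{proposition}\label{prop:criterion}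
If $\widetilde R\neq R$, then $\operatorname{depth}R_{\mathfrak{m}}\le1$, and $X_\lambda$ does not satisfy $(S_2)$.
\end{proposition}

\begin{proof}
Let $f\in\widetilde R\setminus R$ and $\mathfrak{a}=\{r\in R: rf\in R\}$, a proper ideal. The class of $f$ generates a submodule of $S/R$ isomorphic to $R/\mathfrak{a}$. We show that $\mathfrak{a}$ has no zero other than the origin.

Let $x\in Y\setminus\{0\}$. There is a polynomial $g$ on $H$ with $g|_{V_\pi}=f_\pi$ for all $\pi\in\Pi$ with $x\in V_\pi$: if the pattern of $x$ has three blocks, extend the single polynomial $f_\pi$ from $V_\pi$ to $H$; if the pattern is $\{I,J\}$, use that $f$ is polynomial at $\{I,J\}$. For each $\pi\in\Pi$ with $x\notin V_\pi$ choose a linear form vanishing on $V_\pi$ but not at $x$, and let $r$ be the product of these forms. Then $rf$ and $rg$ agree on every plane, so $r\in\mathfrak{a}$, and $r(x)\ne0$.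

By the Nullstellensatz, $\mathfrak{m}$ is the only prime containing $\mathfrak{a}$. Hence $(R/\mathfrak{a})_{\mathfrak{m}}$ is a nonzero submodule of $S_{\mathfrak{m}}/R_{\mathfrak{m}}$ supported at the closed point. The module $S_{\mathfrak{m}}$ is the product of the local rings of the planes $V_\pi$ at the origin, so $\operatorname{Hom}(\kappa,S_{\mathfrak{m}})=0$ by (F1). Lemma~\ref{lem:obstruction} gives $\operatorname{depth}R_{\mathfrak{m}}\le1<2=\dim R_{\mathfrak{m}}$. Thus $R$ does not satisfy $(S_2)$, and neither does $R[p_1]$, by Lemma~\ref{lem:descent}.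
\end{proof}

\begin{remark}\label{rem:degreezero}
In degree zero there is nothing to find. Let $f\in\widetilde R$ be a tuple of constants. The planes $V_\pi$, $\pi\in\Pi_{I,J}$, all contain the origin, so $f_\pi=g(0)$ is the same constant on all of them. A transposition of two indices either fixes $\pi\in\Pi$ or exchanges indices between two blocks, and in the second case the old and the new partition both refine $\{I,J\}$ with $I$ the union of these blocks. Transpositions generate the symmetric group, which is transitive on $\Pi$, so all $f_\pi$ are equal and $f\in R$.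
\end{remark}

The number of planes grows quickly with $n$, and we use symmetry to cut the problem down to a size independent of $n$. The symmetric group $S_n$ acts on $\mathbb{C}^n$ by $(\sigma y)_{\sigma(a)}=y_a$, so that $\sigma V_\pi=V_{\sigma\pi}$. It acts on polynomials by $(\sigma g)(y)=g(\sigma^{-1}y)$ and on $S$ by $(\sigma f)_\pi(y)=f_{\sigma^{-1}\pi}(\sigma^{-1}y)$. For a subgroup $G\subset S_n$, a character $\chi\colon G\to\mathbb{C}^\times$ and a representation $M$ of $G$, let $M^\chi=\{v\in M:\sigma v=\chi(\sigma)v\text{ for all }\sigma\in G\}$; we write $M^G$ when $\chi$ is trivial. Two observations will be used.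
\begin{itemize}
\item[(A1)] The operator $|G|^{-1}\sum_{\sigma\in G}\chi(\sigma)^{-1}\sigma$ projects onto $M^\chi$ and commutes with equivariant maps. The restriction maps $\mathbb{C}[\mathbb{C}^n]\to\mathbb{C}[H]\to R$ are surjective, graded and equivariant, so $\mathbb{C}[\mathbb{C}^n]^\chi_d\to\mathbb{C}[H]^\chi_d\to R^\chi_d$ are surjective in each degree $d$.
\item[(A2)] If $f\in S^\chi$ is polynomial at $\{I,J\}$, with polynomial $g$, then it is polynomial at $\{\sigma I,\sigma J\}$ for $\sigma\in G$, with polynomial $\chi(\sigma)^{-1}\sigma g$.
\end{itemize}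

\section{Two equal parts}\label{sec:equal}

\begin{proposition}\label{prop:equal}
Let $\lambda$ have parts $a,b,b$ with $a,b\ge2$, $a\ne b$ and $a\ne2b$. Then $\widetilde R\ne R$, so $X_\lambda$ does not satisfy $(S_2)$.
\end{proposition}

Throughout this section $a\ne b$. Write $\pi=\{A,B_1,B_2\}$ with $|A|=a$, $|B_1|=|B_2|=b$, and let $\alpha,\beta_1,\beta_2$ be the values of the coordinates on the three blocks. They are independent linear forms on $L_\pi$, and $V_\pi$ is cut out by $a\alpha+b\beta_1+b\beta_2=0$. None of the forms
\begin{equation}\label{eq:nonzero}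
\alpha,\qquad\alpha-\beta_1,\qquad\alpha-\beta_2,\qquad\beta_1-\beta_2
\end{equation}
is a multiple of $a\alpha+b\beta_1+b\beta_2$, so none of them vanishes identically on $V_\pi$. Since $A$ is the only block of size $a$, the form $\alpha=\alpha_\pi$ is attached to $\pi$ canonically, and $\alpha_{\sigma\pi}(\sigma y)=\alpha_\pi(y)$.

The tuple $(\alpha_\pi)_\pi$ is the simplest candidate for an element of $\widetilde R\setminus R$, but it is not polynomial at $\{I,J\}$ when $|I|=a+b$: at a point with pattern in $\Pi$ nothing is required, but along the family $\Pi_{I,J}$ the block $A$ runs through all $a$-element subsets of $I$, and a linear form equal to $\alpha_\pi$ on all these planes may be averaged over the permutations of $I$ and of $J$ to a multiple of $\sum_{i\in I}y_i=a\alpha+b\beta=-b\beta'$ (with $\beta'$ the value on $J$), which is not proportional to $\alpha$. We therefore multiply by a product $D$ of differences of coordinates. The factor $D$ does two jobs. It vanishes on many planes, which makes the local problem easier; and every polynomial with the symmetry of $D$ is divisible by $D$, which makes the global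 problem a question about a single linear form.

\subsection*{Pairs and the function $f$}
Fix an integer $\nu$ with $1\le\nu\le n/2$, to be chosen later. Call the sets $\{2i-1,2i\}$, $1\le i\le\nu$, the \emph{pairs}, and put
\[
Z=\{2\nu+1,\dots,n\},\qquad\zeta=\sum_{z\in Z}y_z,\qquad D=\prod_{i=1}^{\nu}(y_{2i-1}-y_{2i}),
\]
with $\zeta=0$ if $Z=\varnothing$. Let $G\subset S_n$ be the group of permutations that map pairs to pairs; it is generated by the permutations of the pairs, the flips $(2i-1\;\,2i)$ and the permutations of $Z$. Each $\sigma\in G$ sends $D$ to $\pm D$; define $\chi$ by $\sigma D=\chi(\sigma)D$. A flip has $\chi=-1$.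

Call $\pi\in\Pi$ \emph{admissible} if no pair lies inside a block of $\pi$. If $\pi$ is not admissible, $D$ vanishes on $V_\pi$. If $\pi$ is admissible, $D|_{V_\pi}$ is up to sign a product of forms from \eqref{eq:nonzero}, hence nonzero. Define
\[
f\in S_{\nu+1},\qquad f_\pi=D|_{V_\pi}\cdot\alpha_\pi .
\]
Then $f\in S^\chi$, and $f_\pi=0$ for $\pi$ not admissible.

\begin{lemma}\label{lem:global}
If $f\in R$, then there is $\theta\in\mathbb{C}$ such that $\alpha_\pi=\theta\zeta$ on $V_\pi$ for every admissible $\pi$.
\end{lemma}

\begin{proof}
By (A1), $f$ is the restriction of some $P\in\mathbb{C}[H]^\chi_{\nu+1}$. The flip of the $i$th pair fixes the hyperplane $H\cap\{y_{2i-1}=y_{2i}\}$ pointwise and sends $P$ to $-P$, so $P$ vanishes on this hyperplane and is divisible by $y_{2i-1}-y_{2i}$ in $\mathbb{C}[H]$. These $\nu$ forms are linearly independent on $H$: a combination vanishing on $H$ is a multiple of $p_1$, evaluation at $(1,\dots,1)$ shows that the multiple is zero, and on $\mathbb{C}^n$ the forms are independent. So they are pairwise nonproportional prime elements of $\mathbb{C}[H]$, and $P=D\ell$ with $\ell$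 a linear form on $H$. From $\sigma P=\chi(\sigma)P$ and $\sigma D=\chi(\sigma)D$ we get $\sigma\ell=\ell$ for $\sigma\in G$. By (A1), $\ell$ is the restriction of a $G$-invariant linear form on $\mathbb{C}^n$, that is, of a combination of $y_1+\dots+y_{2\nu}$ and $\zeta$. These two forms add up to zero on $H$, so $\ell=\theta\zeta$. For admissible $\pi$ we cancel the nonzero factor $D|_{V_\pi}$ from $D\alpha_\pi=D\theta\zeta$.
\end{proof}

For the local problem, note that $f$ is polynomial at $\{I,J\}$ as soon as some linear form $\ell$ on $\mathbb{C}^n$ satisfies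
\begin{equation}\label{eq:localform}
\ell|_{V_\pi}=\alpha_\pi\quad\text{for all admissible }\pi\in\Pi_{I,J}.
\end{equation}
Indeed, $g=D\ell$ then restricts to $f_\pi$ for admissible $\pi\in\Pi_{I,J}$, and both sides vanish for the others.

\begin{example}\label{ex:322}
Let $\lambda=(3,2,2)$, so $a=3$, $b=2$, $n=7$. Take $\nu=3$: the pairs are $\{1,2\},\{3,4\},\{5,6\}$, $Z=\{7\}$, $\zeta=y_7$, and $f$ has degree $4$.

\emph{$f$ is locally polynomial.} Merging two blocks of $\pi$ gives $\{I,J\}$ with $(|I|,|J|)=(4,3)$ or $(5,2)$, and $J$ is a block of every $\pi\in\Pi_{I,J}$. If $|J|=3$, then $J=A$, and any coordinate $y_j$, $j\in J$, satisfies \eqref{eq:localform}. Let $|J|=2$, $I=A\cup B$, and let $\beta$ be the value on $B$. If $J$ is a pair, no $\pi\in\Pi_{I,J}$ is admissible and $g=0$ works. Otherwise, by (A2), we may take $J=\{2,7\}$ or $J=\{2,4\}$. For $J=\{2,7\}$ and admissible $\pi$, the block $B$ has one element of $\{3,4\}$ and one of $\{5,6\}$, so $1\in A$ and $\ell=y_1$. For $J=\{2,4\}$, the block $B$ has one element of $\{5,6\}$ and one of $\{1,3,7\}$. No index is forced into $A$, but $y_5+y_6=\alpha+\beta$ and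 $y_1+y_3+y_7=2\alpha+\beta$, so $\ell=y_1+y_3+y_7-y_5-y_6$.

\emph{$f$ is not polynomial.} The two partitions in Figure~\ref{fig:322} are admissible. On the first $\zeta=\alpha$, so the constant in Lemma~\ref{lem:global} would be $\theta=1$. On the second $\zeta=\beta_1\ne\alpha$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={inner sep=1.5pt}]
\draw[rounded corners] (0.15,1.2) rectangle (2.85,1.8);
\draw[rounded corners] (-0.35,-0.3) rectangle (1.15,0.3);
\draw[rounded corners] (1.85,-0.3) rectangle (3.35,0.3);
\node (a1) at (0.5,1.5) {$1$}; \node at (1.5,1.5) {$7$}; \node (a3) at (2.5,1.5) {$3$};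
\node (a2) at (0,0) {$2$}; \node (a5) at (0.8,0) {$5$};
\node (a6) at (2.2,0) {$6$}; \node (a4) at (3,0) {$4$};
\draw[thick] (a1)--(a2) (a3)--(a4) (a5)--(a6);
\node at (1.5,2.05) {$A$}; \node at (0.4,-0.55) {$B_1$}; \node at (2.6,-0.55) {$B_2$};
\draw[rounded corners] (5.15,1.2) rectangle (7.85,1.8);
\draw[rounded corners] (4.65,-0.3) rectangle (6.15,0.3);
\draw[rounded corners] (6.85,-0.3) rectangle (8.35,0.3);
\node (b1) at (5.5,1.5) {$1$}; \node (b5) at (6.5,1.5) {$5$}; \node (b3) at (7.5,1.5) {$3$};
\node (b2) at (5,0) {$2$}; \node at (5.8,0) {$7$};
\node (b6) at (7.2,0) {$6$}; \node (b4) at (8,0) {$4$};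
\draw[thick] (b1)--(b2) (b3)--(b4) (b5)--(b6);
\node at (6.5,2.05) {$A$}; \node at (5.4,-0.55) {$B_1$}; \node at (7.6,-0.55) {$B_2$};
\end{tikzpicture}
\caption{Two set partitions of $\{1,\dots,7\}$ of type $(3,2,2)$. Boxes are blocks and edges are the pairs $\{1,2\},\{3,4\},\{5,6\}$; no pair lies inside a block. The unpaired index $7$ is in the block of size $3$ on the left and in a block of size $2$ on the right.}
\label{fig:322}
\end{figure}

In the example, a pair inside $I$ supplied the form $\alpha+\beta$, which together with the sum over $I$ determines $\alpha$. The same device works whenever such a pair exists.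

\begin{lemma}\label{lem:local}
Let $a\ne b$ and $a\neq2b$. Suppose that for every admissible $\pi$ some pair joins $A$ with $B_1$ and some pair joins $A$ with $B_2$. Then $f\in\widetilde R$.
\end{lemma}

\begin{proof}
If $\Pi_{I,J}$ has no admissible member, $g=0$ works. Assume it has one. The sizes of $I$ and $J$ arise by adding two of the parts, so $(|I|,|J|)=(2b,a)$ or $(a+b,b)$ after naming the two sets suitably. In both cases $|I|\notin\{a,b\}$; for $|I|=2b$ this uses $a\ne2b$. So $I$ is never a block, and $J$ is a block of every $\pi\in\Pi_{I,J}$.

If $|J|=a$, then $J=A$, and $\ell=y_j$ with $j\in J$ satisfies \eqref{eq:localform}.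

If $|J|=b$, then $I=A\cup B$, where $B$ is the block of size $b$ other than $J$. Let $\rho$ be the number of pairs contained in $I$ and let $I'\subset I$ be their union; both depend only on $\{I,J\}$. For admissible $\pi\in\Pi_{I,J}$ these pairs are exactly those that join $A$ with $B$, so $\rho\ge1$ by hypothesis. With $\beta$ the value on $B$,
\[
\sum_{i\in I'}y_i=\rho(\alpha+\beta),\qquad\sum_{i\in I}y_i=a\alpha+b\beta\qquad\text{on }V_\pi .
\]
Hence $\ell=\frac{1}{a-b}\bigl(\sum_{i\in I}y_i-\frac{b}{\rho}\sum_{i\in I'}y_i\bigr)$ satisfies \eqref{eq:localform}.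
\end{proof}

\subsection*{The number of pairs}
It remains to choose $\nu$. It must be large enough to force pairs between $A$ and both $B_i$, and small enough to leave admissible partitions that contradict Lemma~\ref{lem:global}. For $a<2b$ we pair off as many indices as possible. For $a>2b$ an admissible $\pi$ allows at most $2b$ pairs, since each pair meets $B_1\cup B_2$. The choice $\nu=2b$ is useless: every pair then has exactly one index in $B_1\cup B_2$, these indices fill $B_1\cup B_2$, so $Z\subset A$, and $f$ is the restriction of $D\zeta/|Z|$. We take one pair fewer.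

\begin{proof}[Proof of Proposition~\ref{prop:equal}]
For admissible $\pi$ let $e_1,e_2,e_{12}$ be the numbers of pairs joining $A$ with $B_1$, $A$ with $B_2$, and $B_1$ with $B_2$. Conversely, nonnegative integers $e_1,e_2,e_{12}$ with sum $\nu$ and a distribution of $Z$ among three blocks come from an admissible $\pi$ as soon as the resulting block sizes are $a,b,b$. In each case below we show that $e_1,e_2\ge1$ for all admissible $\pi$, so that $f\in\widetilde R$ by Lemma~\ref{lem:local}, and that the constant $\theta$ of Lemma~\ref{lem:global} does not exist, so that $f\notin R$.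

\emph{Case 1: $a<2b$, $a$ even.} Take $\nu=n/2$, $Z=\varnothing$. The block sizes give $e_{12}+e_1=e_{12}+e_2=b$ and $e_1+e_2=a$, so $e_1=e_2=a/2\ge1$ and $e_{12}=b-a/2\ge0$. Admissible partitions exist, and on them $\alpha\neq0=\theta\zeta$.

\emph{Case 2: $a<2b$, $a$ odd.} Take $\nu=(n-1)/2$, $Z=\{n\}$, and write $a=2h+1$. From $3\le a\le2b-1$ we get $1\le h\le b-1$. If $n\in A$, then $e_{12}+e_1=e_{12}+e_2=b$ and $e_1+e_2=2h$, so
\[
e_1=e_2=h,\qquad e_{12}=b-h .
\]
If $n$ lies in a block of size $b$, name that block $B_1$. Then $e_{12}+e_1=b-1$, $e_{12}+e_2=b$ and $e_1+e_2=2h+1$, so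
\[
e_1=h,\qquad e_2=h+1,\qquad e_{12}=b-1-h\ge0 .
\]
Thus $e_1,e_2\ge1$, and both kinds exist. The first kind has $\zeta=\alpha\ne0$, which forces $\theta=1$. The second kind has $\zeta=\beta_1$, so $\alpha=\beta_1$ on $V_\pi$, which is false by \eqref{eq:nonzero}.

\emph{Case 3: $a>2b$.} Take $\nu=2b-1$ and put $s=|Z|=n-2\nu=a-2b+2$. Adding $e_{12}+e_1\le b$ and $e_{12}+e_2\le b$ and subtracting $e_{12}+e_1+e_2=2b-1$ gives $e_{12}\le1$. If $e_{12}=1$, then $e_1,e_2\le b-1$ and $e_1+e_2=2b-2$, so $e_1=e_2=b-1$; the blocks $B_1,B_2$ are filled by paired indices, $Z\subset A$, and $|A|=2b-2+s=a$. If $e_{12}=0$, then after naming the blocks $e_1=b-1$, $e_2=b$; one element of $Z$ lies in $B_1$, the others lie in $A$, and $|A|=2b-1+s-1=a$. Thus $e_1,e_2\ge b-1\ge1$, and both kinds exist. The first kind has $\zeta=s\alpha$, which forces $\theta=1/s$. The second kind has $\zeta=(s-1)\alpha+\beta_1$, so $s\alpha=(s-1)\alpha+\beta_1$ and again $\alpha=\beta_1$, which is false.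

Hence $f\in\widetilde R\setminus R$, and Proposition~\ref{prop:criterion} finishes the proof.
\end{proof}

\begin{remark}\label{rem:hypotheses}
Each excluded case has one of the forms (1)--(3), and the construction breaks at a definite point. For $a=b$ the form $\alpha_\pi$ is not defined. For $a=1$ the recipe of Case 2 has $h=0$, and for $b=1$, $a\geq3$ the recipe of Case 3 has $b-1=0$; in both, some admissible $\pi$ has no pair joining $A$ with $B_1$. For $a=2b$ follow Case 1 with $\nu=2b$, let $I$ and $J$ be the sets of odd and of even indices, and let $x$ be the point with coordinates $1$ on $I$ and $-1$ on $J$. All members of $\Pi_{I,J}$ are admissible; some have $A=I$ and $f_\pi(x)=2^\nu$, others have $A=J$ and $f_\pi(x)=-2^\nu$. So $f$ is not polynomial at $\{I,J\}$: the coincidence $2b=b+b$ makes more planes pass through $x$, and the extra gluing conditions destroy the obstruction.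
\end{remark}

\section{Three distinct parts}\label{sec:distinct}

\begin{proposition}\label{prop:distinct}
Let $\lambda=(a,b,c)$ with $a>b>c\ge1$. Then $\widetilde R\neq R$, so $X_\lambda$ does not satisfy $(S_2)$.
\end{proposition}

Here we count dimensions. For a large subgroup $G\subset S_n$, the dimension of $S^G_d$ grows linearly in $d$, while local polynomiality turns out to impose a number of conditions bounded independently of $d$; and in low degree there are few invariant polynomials. We look for a degree in which $\widetilde R\cap S_d^G$ is larger than $R_d^G$. Let $G=S_{n-1}$ be the stabilizer of the index $n$; Remark~\ref{rem:choice} explains this choice. We prove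
\begin{equation}\label{eq:count}
\dim S_5^G=18,\qquad\dim R_5^G\le7,\qquad\dim(\widetilde R\cap S_5^G)\ge18-10=8,
\end{equation}
which gives $\widetilde R\ne R$.

\subsection*{The two invariant spaces}
Write $\pi=\{A,B,C\}$ with $|A|=a$, $|B|=b$, $|C|=c$. The group $G$ has three orbits on $\Pi$, according to the block that contains $n$. An invariant $f\in S$ is determined by its components at three representatives, and each of these may be any polynomial invariant under the stabilizer of $\pi$ in $G$. Since the block sizes are distinct, the stabilizer preserves every block and acts trivially on $V_\pi$. A plane carries $d+1$ independent forms of degree $d$, so $\dim S_d^G=3(d+1)$ and $\dim S_5^G=18$.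

By Newton's identities the symmetric polynomials in $y_1,\dots,y_{n-1}$ are generated by the power sums $p_i-y_n^i$. Hence $\mathbb{C}[\mathbb{C}^n]^G$ is generated by $y_n,p_1,p_2,\dots$, and by (A1) the ring $R^G$ is generated by $y_n,p_2,p_3,\dots$. In degree $5$ it is spanned by
\[
y_n^5,\quad y_n^3p_2,\quad y_n^2p_3,\quad y_np_4,\quad y_np_2^2,\quad p_5,\quad p_2p_3 ,
\]
so $\dim R^G_5\le7$.

\subsection*{Conditions at one $\{I,J\}$}
Fix $\{I,J\}$ with $\Pi_{I,J}\neq\varnothing$. The planes $V_\pi$, $\pi\in\Pi_{I,J}$, share a line. We split it off, which leaves a union of lines through the origin. Let $x\in H$ have coordinates $|J|$ on $I$ and $-|I|$ on $J$, and let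
\[
N=\Bigl\{y:\sum_{i\in I}y_i=\sum_{j\in J}y_j=0\Bigr\},\qquad w=\frac{1}{|I||J|}\sum_{i\in I}y_i .
\]
Then $N$ is the kernel of $w$ on $H$, $w(x)=1$, and $H=\mathbb{C}x\oplus N$. Let $\pi\in\Pi_{I,J}$ split $K\in\{I,J\}$ into blocks of sizes $u>v$. Let $\eta_\pi\in N$ be the vector with coordinates $v$ on the block of size $u$, $-u$ on the block of size $v$, and $0$ outside $K$. Then $x,\eta_\pi$ is a basis of $V_\pi$, with dual coordinates $w$ and $t_\pi$. For $f\in S_d^G$ write
\[
f_\pi=\sum_{j=0}^d c_j(\pi)\,t_\pi^{\,j}\,w^{d-j},\qquad\pi\in\Pi_{I,J}.
\]
Let $G'\subset G$ be the subgroup preserving $I$ and $J$. For $\sigma\in G'$ we have $\sigma x=x$ and $\sigma\eta_\pi=\eta_{\sigma\pi}$, so invariance of $f$ gives $c_j(\sigma\pi)=c_j(\pi)$. Thus each $c_j$ lies in the space $W$ of functions $\Pi_{I,J}\to\mathbb{C}$ that are constant on $G'$-orbits. Let $E_j\subset W$ be the subspace of those functions in $W$ that have the form $\pi\mapsto g(\eta_\pi)$ with $g$ a homogeneous polynomial of degree $j$ on $N$. Then $E_0$ consists of the constants, and $E_iE_j\subset E_{i+j}$.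

If $c_j\in E_j$ for all $j$, with polynomials $g_j$, pull the $g_j$ back to $H$ along the projection with kernel $\mathbb{C}x$. At the point $w_0x+t\eta_\pi$ the polynomial $\sum_jg_jw^{d-j}$ takes the value $\sum_jc_j(\pi)t^jw_0^{d-j}$, so it restricts to $f_\pi$, and $f$ is polynomial at $\{I,J\}$. This is guaranteed by at most
\[
\delta_{I,J}=\sum_{j\ge0}\dim(W/E_j)
\]
linear conditions on $f$.

To bound $\delta_{I,J}$ we evaluate the $G'$-invariant polynomials $y_n$ and $q_i^K=\sum_{k\in K}y_k^i$, $K\in\{I,J\}$. If $\pi$ splits $K$, then $q_i^K(\eta_\pi)=uv^i+v(-u)^i$, so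
\begin{equation}\label{eq:q}
q^K_2(\eta_\pi)=uv(u+v)\ne0,\qquad q^K_3(\eta_\pi)=uv(v^2-u^2)\ne0,
\end{equation}
and $y_n(\eta_\pi)$ is $v$, $-u$ or $0$ according as $n$ is in the block of size $u$, in the block of size $v$, or outside $K$. If $\pi$ splits the other set, $q_i^K(\eta_\pi)=0$. There are three situations; in each, $u$ and $v$ are the same for all $\pi\in\Pi_{I,J}$.

\emph{(a) Only $I$ is split, and $n\in J$.} The group $G'$ contains all permutations of $I$, so there is one orbit and $\dim W=1$. Every $j\ge2$ is of the form $2\mu+3\mu'$, so the products of $q_2^I$ and $q_3^I$ give $E_j=W$ by \eqref{eq:q}; also $E_0=W$. Hence $\delta_{I,J}\le1$.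

\emph{(b) Only $I$ is split, and $n\in I$.} There are two orbits, with $n$ in the block of size $u$ or of size $v$, and we identify $W=\mathbb{C}^2$. Here $y_n$ gives $(v,-u)$, while $q_2^I$ and $q_3^I$ give nonzero multiples of $(1,1)$. In degree $2$, $y_n^2$ and $q_2^I$ give $(v^2,u^2)$ and $(1,1)$ up to scalars, which are independent because $u^2\neq v^2$. In degree $3$, $y_nq_2^I$ and $q_3^I$ give $(v,-u)$ and $(1,1)$ up to scalars, which are independent because $v\ne-u$. Multiplication by powers of $q_2^I$ yields $E_j=W$ for all $j\ge2$. The spaces $E_0\ni(1,1)$ and $E_1\ni(v,-u)$ are nonzero. Hence $\delta_{I,J}\le1+1=2$.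

\emph{(c) $a=b+c$, $|I|=|J|=a$, and $n\in I$.} Either $J=A$ and $I=B\cup C$, with two orbits ($n\in B$ or $n\in C$), or $I=A$ and $J=B\cup C$, with one orbit. So $W=\mathbb{C}^2\oplus\mathbb{C}$ and $(u,v)=(b,c)$. Let $j\ge2$. The polynomials of degree $j$ used in (b) are products of $y_n,q_2^I,q_3^I$; they vanish on the third orbit and span $\mathbb{C}^2\oplus0$. A product of degree $j$ of $q_2^J$ and $q_3^J$ vanishes on the first two orbits and spans $0\oplus\mathbb{C}$. So $E_j=W$. The spaces $E_0\ni(1,1,1)$ and $E_1\ni(v,-u,0)$ are nonzero. Hence $\delta_{I,J}\le2+2=4$.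

\subsection*{Adding up}
\begin{proof}[Proof of Proposition~\ref{prop:distinct}]
By (A2) it suffices to impose the conditions for one $\{I,J\}$ in each $G$-orbit with $\Pi_{I,J}\neq\varnothing$. The sizes of $I,J$ are $\{a+b,c\}$, $\{a+c,b\}$ or $\{b+c,a\}$.

For the sizes $\{a+b,c\}$ and $\{a+c,b\}$, the larger set has more than $a$ elements, so it is not a block. The smaller set is then a block of every $\pi\in\Pi_{I,J}$, and the larger is split into the two remaining blocks. For the sizes $\{b+c,a\}$ with $b+c\neq a$, we have $b+c\notin\{a,b,c\}$, so the set of size $b+c$ is the one that is split, into $B$ and $C$. In each of these cases $|I|\ne|J|$, there are two $G$-orbits of $\{I,J\}$, one in situation (a) and one in situation (b), and they contribute at most $1+2=3$ conditions. For $b+c=a$ the $\{I,J\}$ of sizes $\{a,a\}$ form one $G$-orbit (name $I$ the set containing $n$), in situation (c), with at most $4$ conditions.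

The total is at most $3+3+4=10$. This proves \eqref{eq:count}, so $\widetilde R\cap S_5^G$ is not contained in $R$, and Proposition~\ref{prop:criterion} applies.
\end{proof}

\begin{remark}\label{rem:choice}
The distinctness of the parts was used for the triviality of the stabilizers, for the canonical choice of $\eta_\pi$, for $q_3^K(\eta_\pi)\neq0$ and for the independence in degree $2$ in (b).

The bound on $\dim R_d^G$ is the number of partitions of $d$. In degrees $4$ and $6$ the comparison of $3(d+1)-10$ with this bound reads $5$ against $5$ and $11$ against $11$, so these degrees give nothing.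

With $G=S_n$ one has $\dim S^G_5=6$, and $R^G_5$ is spanned by $p_5$ and $p_2p_3$. If $a\ne b+c$, there are three orbits of $\{I,J\}$, each as in (a), and $6-3>2$ already proves the proposition. If $a=b+c$, a permutation exchanging $I$ and $J$ determines the coefficients $c_j$ on the partitions splitting $J$ from those on the partitions splitting $I$, and one must allow one condition for $j=0$ and one for $j=1$. The count then gives $6-4=2$, which is not enough. Fixing one index treats all cases at once.
\end{remark}

\section{Proof of the theorem}\label{sec:induction}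

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to prove (ii)$\Rightarrow$(iii). Let $X_\lambda$ satisfy $(S_2)$. We use induction on the number $k\ge3$ of parts.

\emph{Let $k=3$.} By Proposition~\ref{prop:distinct} the parts are not all distinct. If all are equal, $\lambda=(m^{(3)})$ has the form (1) with $s=0$. Otherwise the parts are $a,b,b$ with $a\ne b$, and Proposition~\ref{prop:equal} gives $a=1$, $b=1$ or $a=2b$. If $a=1$, then $(b,b,1)$ with $b\ge2$ has the form (1). If $b=1$, then $(a,1,1)$ has the form (1) for $a\ge3$ and the form (2) for $a=2$. If $a=2b$, then $\lambda$ has the form (3).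

\emph{Let $k\ge4$.} Let $c=\lambda_k$ be the smallest part and $\lambda^-=(\lambda_1,\dots,\lambda_{k-1})$. By Lemma~\ref{lem:remove}, $X_{\lambda^-}$ satisfies $(S_2)$, so by induction $\lambda^-$ has one of the forms (1)--(3). There are four cases; the first covers $s=0$ in both (1) and (2).

\emph{$\lambda^-=(m^{(k-1)})$.} If $c=m$, or if $c=1<m$, then $\lambda$ has the form (1). Suppose $1<c<m$. Any two parts of $\lambda$ have sum greater than $m$, so $m$ is removable, and it stays removable after copies of $m$ are deleted. Applying Lemma~\ref{lem:remove} $k-3$ times, we find that $X_{(m,m,c)}$ satisfies $(S_2)$. This contradicts Proposition~\ref{prop:equal} with $a=c$, $b=m$, where $2\le a<b$.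

\emph{$\lambda^-=(m^{(r)},1^{(s)})$ with $r\ge1$, $m>s\ge1$.} Then $c=1$ and $\lambda=(m^{(r)},1^{(s+1)})$. If $m>s+1$, this is the form (1). Otherwise $m=s+1\ge2$. For $m=2$ this is the form (2), and $m\ge3$ contradicts Proposition~\ref{prop:disconnected}.

\emph{$\lambda^-=(2^{(r)},1^{(s)})$ with $r,s\ge1$.} Then $c=1$ and $\lambda$ has the form (2).

\emph{$\lambda^-=(2m,m^{(s)})$ with $s=k-2\ge2$.} If $c=m$, then $\lambda$ has the form (3). Suppose $c<m$. Any two parts of $\lambda$ have sum greater than $m$, so we may delete $s-1$ copies of $m$ by Lemma~\ref{lem:remove}, and $X_{(2m,m,c)}$ satisfies $(S_2)$. This contradicts Proposition~\ref{prop:distinct}.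
\end{proof}

\section{Depth, and other fields}\label{sec:complements}

\begin{corollary}\label{cor:s2}
For every nonempty partition $\lambda$, the variety $X_\lambda$ is Cohen--Macaulay if and only if it satisfies $(S_2)$. If $\lambda$ has at least three parts and is not of the form $(1)$, $(2)$ or $(3)$, then some localization of $\mathcal{O}(X_\lambda)$ at a prime has dimension at least $2$ and depth exactly $1$.
\end{corollary}

\begin{proof}
For at most two parts $X_\lambda$ is Cohen--Macaulay (Section~\ref{sec:intro}); for at least three parts the equivalence is Theorem~\ref{thm:main}. In the second statement $(S_2)$ fails, so $\operatorname{depth}\mathcal{O}(X_\lambda)_p<\min(2,\dim\mathcal{O}(X_\lambda)_p)$ for some prime $p$. The dimension is then positive, so the depth is at least $1$ by (F1). Hence the depth is $1$ and the dimension is at least $2$.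
\end{proof}

\begin{corollary}\label{cor:depth}
If $\lambda$ has three parts and is not of the form $(1)$, $(2)$ or $(3)$, then $\mathcal{O}(X_\lambda)$ has dimension $3$ and depth $2$ with respect to the irrelevant ideal.
\end{corollary}

\begin{proof}
The case $k=3$ of the proof of Theorem~\ref{thm:main} shows that $\lambda$ satisfies the hypotheses of Proposition~\ref{prop:equal} or of Proposition~\ref{prop:distinct}. So $\widetilde R\ne R$ and $\operatorname{depth}R_{\mathfrak{m}}\le1$ by Proposition~\ref{prop:criterion}; equality holds by (F1). The irrelevant ideal of $\mathcal{O}(X_\lambda)=R[p_1]$ is $(\mathfrak{m},p_1)$, and the flat local map $R_{\mathfrak{m}}\to R[p_1]_{(\mathfrak{m},p_1)}$ has fiber $\mathbb{C}[p_1]_{(p_1)}$, of depth $1$. By (F3) the depth is $1+1=2$.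
\end{proof}

For a field $K$ let $\mathcal{O}(X_{\lambda,K})$ be the quotient of $K[y_1,\dots,y_n]$ by the intersection, over all $\pi$ of type $\lambda$, of the ideals generated by the differences $y_a-y_b$ with $a,b$ in one block of $\pi$.

\begin{corollary}\label{cor:fields}
Theorem~\ref{thm:main} holds with $\mathbb{C}$ replaced by any field $K$ of characteristic $0$.
\end{corollary}

\begin{proof}
We show that each of the two properties holds over $K$ if and only if it holds over $\mathbb{Q}$; applying this also to $K=\mathbb{C}$ gives the claim. Put $R=\mathcal{O}(X_{\lambda,\mathbb{Q}})$ and $R'=\mathcal{O}(X_{\lambda,K})$. A finite intersection of ideals is the kernel of the map to the product of the quotient rings, so it commutes with the exact functor $-\otimes_{\mathbb{Q}}K$. Hence $R'=R\otimes_{\mathbb{Q}}K$, which is faithfully flat over $R$.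

The fiber over a prime $p$ of $R$ is $\kappa(p)\otimes_{\mathbb{Q}}K$, where $\kappa(p)$ is the residue field of $R_p$, and this ring is regular. Indeed, $\kappa(p)$ is finitely generated over $\mathbb{Q}$, so $\kappa(p)=F[u]/(\varphi)$ with $F=\mathbb{Q}(t_1,\dots,t_e)$ and $\varphi$ a separable polynomial. The ring $T=(F\otimes_{\mathbb{Q}}K)[u]$ is a localization of $K[t_1,\dots,t_e,u]$, hence regular, and the fiber is $T/(\varphi)$. If a prime $\mathfrak{q}\ni\varphi$ of $T$ had $\varphi\in\mathfrak{q}^2T_{\mathfrak{q}}$, then $\partial\varphi/\partial u\in\mathfrak{q}T_{\mathfrak{q}}$, which is impossible because $\varphi$ and $\partial\varphi/\partial u$ generate the unit ideal. So $T_{\mathfrak{q}}/(\varphi)$ is a regular local ring.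

Let $q\subset R'$ lie over $p$, and let $\epsilon$ be the dimension of the fiber of $R_p\to R'_q$. A regular local ring has depth equal to its dimension, so (F3) gives $\dim R'_q=\dim R_p+\epsilon$ and $\operatorname{depth}R'_q=\operatorname{depth}R_p+\epsilon$. Since every $p$ has a prime $q$ over it, $R$ is Cohen--Macaulay if and only if $R'$ is. If $R$ satisfies $(S_2)$, then $\operatorname{depth}R'_q\ge\min(2,\dim R_p)+\epsilon\ge\min(2,\dim R'_q)$, so $R'$ satisfies $(S_2)$; the converse is Lemma~\ref{lem:descent}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ER}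
Pavel Etingof and Eric Rains, with an appendix by Misha Feigin,
\emph{On Cohen-Macaulayness of algebras generated by generalized power sums},
arXiv:1507.07485 (2015).

\end{thebibliography}
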